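\title{Folded Lawson surfaces and a sharp eigenvalue inequality for $2k$-gons}

\begin{abstract}
Divide the sides of a $2k$-gon alternately into two families. For a Riemannian metric on the polygon, consider the smaller of two numbers: the first nonzero Neumann eigenvalue, and the first eigenvalue of the mixed problem with Dirichlet condition on one of the two families. We prove that the product of this number and the area is at most half the area of Lawson's minimal surface $\xi_{k-1,1}\subset\mathbb S^3$, with equality exactly for the metrics homothetic to a quarter of $\xi_{k-1,1}$. This confirms a conjecture of Karpukhin, McGrath and Stern. The trial maps are obtained by cutting the quarter into angular sectors and reassembling rotated and reflected copies of the sectors into creased disks of the same area. A degree argument then matches the conformal type and the center of mass at the same time.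
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two eigenvalues of a $2k$-gon}

Throughout, $k\ge2$ is an integer. A \emph{surface with corners} is a surface modeled on relatively open subsets of the quadrant $[0,\infty)^2$; an object on it is smooth if in these charts it extends smoothly across the boundary. A \emph{polygon} is a compact surface with corners that is homeomorphic to a closed disk, an \emph{$n$-gon} is a polygon with $n$ corners, and its \emph{sides} are the closed arcs into which the corners cut the boundary. Let $\Omega_k$ be a $2k$-gon and write $\partial\Omega_k=\Gamma_1\cup\Gamma_2$, where each $\Gamma_i$ is the union of $k$ disjoint sides and the sides of $\Gamma_1$ and $\Gamma_2$ alternate. A \emph{metric} on $\Omega_k$ is a smooth Riemannian metric on this surface with corners. Two surfaces with metrics are \emph{homothetic} if some diffeomorphism pulls one metric back to a constant multiple of the other.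

For a metric $g$ on $\Omega_k$, let $\lambda_1^N(\Omega_k,g)$ and $\lambda_1^{\mathrm{mix}}(\Omega_k,g)$ be the infima of the Rayleigh quotient
\[
\int_{\Omega_k}|d\phi|_g^2\,dv_g\Big/\int_{\Omega_k}\phi^2\,dv_g
\]
over the nonzero $\phi\in H^1(\Omega_k)$ with $\int\phi\,dv_g=0$, respectively with $\phi|_{\Gamma_1}=0$ or $\phi|_{\Gamma_2}=0$. The first number is the first nonzero Neumann eigenvalue of the Laplacian $\Delta_g\ge0$. The second is the smaller of the first eigenvalues of the two problems with Dirichlet condition on one family of sides and Neumann condition on the other. Put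
\[
\lambda_*(\Omega_k,g)=\min\{\lambda_1^N(\Omega_k,g),\lambda_1^{\mathrm{mix}}(\Omega_k,g)\}.
\]
The product $\mathrm{Area}\cdot\lambda_*$ is invariant under scaling of $g$, and we ask how large it can be.

Flat rectangles give a first hint. For side lengths $a\ge b$, separation of variables gives $\lambda_1^N=\pi^2/a^2$ and $\lambda_1^{\mathrm{mix}}=\min\{\pi^2/a^2,\pi^2/b^2\}=\pi^2/a^2$. So $\mathrm{Area}\cdot\lambda_*=\pi^2b/a\le\pi^2$, with equality for the square.

\subsection{Symmetric surfaces and the Lawson quarter}

The number $\lambda_*$ is the first eigenvalue of a closed surface, seen on a fundamental domain. Let $(M,g)$ be a closed Riemannian surface. A \emph{quartering} of $M$ by a $2k$-gon is a triple $(\tau_1,\tau_2,\Omega)$, where $\tau_1,\tau_2$ are commuting isometric reflections (involutions) generating a group $G\cong\mathbb Z_2\times\mathbb Z_2$, and $\Omega\subset M$ is a $2k$-gon that meets every orbit of $G$ exactly once and whose sides are alternately fixed, pointwise, by $\tau_1$ and by $\tau_2$. We let $\Gamma_i$ be the union of the sides fixed by $\tau_i$. Such an $M$ has $4$ faces, $4k$ edges and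 $2k$ vertices, so its Euler characteristic $4-2k$ is that of a surface of genus $k-1$. Functions on $M$ split according to their parities under $\tau_1$ and $\tau_2$. Even functions correspond to the Neumann condition on $\Omega$, and a function odd under $\tau_i$ vanishes on $\Gamma_i$. This gives $\lambda_1(M,g)=\lambda_*(\Omega,g)$ for the first nonzero eigenvalue of $M$ (Lemma~\ref{lem:parity}).

Let $\xi_{\gamma,1}\subset\mathbb S^3$ be Lawson's closed embedded minimal surface of genus $\gamma\ge1$ in the round unit sphere; $\xi_{1,1}$ is the Clifford torus. The surface $\xi_{k-1,1}$ has a quartering by a $2k$-gon in which $\tau_1,\tau_2$ are reflections of $\mathbb S^3$ through two orthogonal great spheres (Lemma~\ref{lem:quarter}). The $2k$-gon of any such quartering, with the induced metric, is called a \emph{quarter of $\xi_{k-1,1}$}. Since $\lambda_1(\xi_{k-1,1})=2$ by \cite{CS}, a quarter has $\mathrm{Area}\cdot\lambda_*=\frac12\mathrm{Area}(\xi_{k-1,1})$. For $k=2$ the Clifford torus has area $2\pi^2$, and this value is the $\pi^2$ of the square. It was conjectured in \cite{KMS} that for every $k$ no metric on $\Omega_k$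 does better than a quarter.

\subsection{Results}

The conjecture is true, and the quarter is the only extremal metric.

\begin{theorem}\label{thm:main}
For every $k\ge2$ and every metric $g$ on $\Omega_k$,
\[
\mathrm{Area}(\Omega_k,g)\cdot\min\{\lambda_1^N(\Omega_k,g),\lambda_1^{\mathrm{mix}}(\Omega_k,g)\}\le\tfrac12\mathrm{Area}(\xi_{k-1,1}),
\]
with equality if and only if $(\Omega_k,g)$ is homothetic to a quarter of $\xi_{k-1,1}$.
\end{theorem}

\begin{theorem}\label{thm:second}
\emph{(a)} Let $(M,g)$ be a closed Riemannian surface with a quartering by a $2k$-gon. Then $\lambda_1(M,g)\,\mathrm{Area}(M,g)\le2\,\mathrm{Area}(\xi_{k-1,1})$, with equality if and only if $(M,g)$ is homothetic to $\xi_{k-1,1}$.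

\emph{(b)} Let $g$ be a metric on $\Omega_k$ and $m$ a finite nonzero atomless Borel measure on $\Omega_k$. Define $\lambda_1^N$ and $\lambda_1^{\mathrm{mix}}$ as the infima of $\int|d\phi|_g^2\,dv_g/\int\phi^2\,dm$ over $\phi\in C(\Omega_k)\cap H^1(\Omega_k)$ with $\int\phi^2\,dm>0$ and with $\int\phi\,dm=0$, respectively $\phi|_{\Gamma_i}=0$ for $i=1$ or $2$. Then $m(\Omega_k)\min\{\lambda_1^N,\lambda_1^{\mathrm{mix}}\}\le\frac12\mathrm{Area}(\xi_{k-1,1})$.
\end{theorem}

\subsection{The method}

View $\mathbb S^3$ as the unit sphere of $\mathbb C\times\mathbb R^2$. Call a continuous map $U=(z_U,x_U,y_U)\colon\Omega_k\to\mathbb S^3$ with components in $H^1$ \emph{admissible} if $\int z_U\,dv_g=0$, one of $x_U,y_U$ vanishes on $\Gamma_1$, and the other vanishes on $\Gamma_2$. Each of the four real components $\phi$ then satisfies $\lambda_*\int\phi^2\,dv_g\le\int|d\phi|_g^2\,dv_g$. Since the squares of the components add up to $1$, summation gives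
\begin{equation}\label{eq:basic}
\lambda_*\,\mathrm{Area}(\Omega_k,g)\le E_g(U):=\int_{\Omega_k}|dU|_g^2\,dv_g .
\end{equation}
The energy $E_g(U)$ depends only on the conformal class of $g$, and it is twice the area of the image when $U$ is a conformal parametrization. So it suffices to find, for each $g$, an admissible conformal map onto a disk in $\mathbb S^3$ with the area of a quarter.

The quarter $Q$ alone is not enough. A $2k$-gon with a metric is conformally a disk with $2k$ marked boundary points, which depends on $2k-3$ real parameters, and $Q$ realizes one value of them. Even when $\Omega_k$ is conformal to $Q$, there are only finitely many conformal maps respecting the corners, because a M\"obius map fixing three boundary points is the identity; there is then no freedom left to satisfy the two real equations $\int z_U\,dv_g=0$. We need a family of target disks with $(2k-3)+2=2k-1$ parameters, all of the same area and with sides alternately in the spheres $\{y=0\}$ and $\{x=0\}$.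

The family comes from the rotations and reflections in the variable $z$. They are isometries of $\mathbb S^3$ that do not change $x$ and $y$, so they respect the boundary conditions. We cut $Q$ along curves $\arg z=\mathrm{const}$ and reassemble rotated and reflected copies of the sectors so that the $2k$ sides subtend prescribed angles $\ell_1,\dots,\ell_{2k}$ with sum $2\pi$. These are the $2k-1$ parameters. Section~\ref{sec:square} shows the construction on the Clifford torus. Section~\ref{sec:polar} provides polar coordinates on $Q$, Section~\ref{sec:fold} builds the family, and Section~\ref{sec:degree} solves the $2k-1$ equations by a degree argument. The inequalities follow in Section~\ref{sec:ineq} and the equality cases in Section~\ref{sec:eq}.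

\section{Polygons and reflections}\label{sec:polygons}

Let $\mathbb D$ be the open unit disk in $\mathbb C$. We use three standard facts on $H^1$ of a polygon or a closed surface. The trace of a continuous $H^1$ function is its restriction to the boundary. Two $H^1$ functions on the two sides of a smooth arc fit together to an $H^1$ function if their traces agree. Finite sets are removable: a function with finite $H^1$ norm on the complement of a finite set lies in $H^1$, because almost every coordinate line misses the set.

\begin{lemma}\label{lem:unif}
Let $\Omega$ be an oriented polygon with a metric $g$. There is a homeomorphism $\Phi\colon\Omega\to\overline{\mathbb D}$ that is conformal and orientation preserving in the interior.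
\end{lemma}

\begin{proof}
The short-time flow of a vector field pointing strictly inward along $\partial\Omega$ embeds $\Omega$ in its own interior, which is an open disk $\Omega'$. By a partition of unity, the transported metric extends from the image to all of $\Omega'$. By the uniformization theorem $\Omega'$ is conformal to a domain in $\mathbb C$, in which $\Omega$ is a closed Jordan domain. The Riemann mapping theorem and Carath\'eodory's theorem on its extension to the boundary give $\Phi$.
\end{proof}

\begin{lemma}\label{lem:parity}
Let $(\tau_1,\tau_2,\Omega)$ be a quartering of $(M,g)$, with group $G$.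
\begin{enumerate}
\item[(a)] The stabilizer in $G$ of a point of $\Omega$ is trivial for interior points, $\{1,\tau_i\}$ for points of an open side in $\Gamma_i$, and $G$ for corners. The sides are geodesic arcs, and $\mathrm{Area}(M)=4\,\mathrm{Area}(\Omega)$.
\item[(b)] $\lambda_1(M,g)=\lambda_*(\Omega,g)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A corner lies on a side in $\Gamma_1$ and on a side in $\Gamma_2$, so $G$ fixes it. The four sets $\tau\Omega$ cover $M$ and share the corners, so $M$ is connected. Suppose that $\tau\in G$ maps a nonempty open set $O\subset\operatorname{int}\Omega$ into $\Omega$. Since each orbit meets $\Omega$ once, $\tau$ fixes $O$ pointwise, and an isometry of a connected surface that fixes an open set is the identity. It follows that interior points have trivial stabilizer and that the four sets $\tau(\operatorname{int}\Omega)$ are disjoint, which gives the area.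

Let $w$ be a point of an open side in $\Gamma_1$. The orthogonal map $d\tau_1$ at $w$ fixes the tangent of the side and is not the identity, so it is a reflection. In a small geodesic ball $B$ about $w$, the fixed set of $\tau_1$ is therefore a geodesic diameter; it is the part of the side in $B$, and $B\cap\Omega$ is one of the two half-balls, which $\tau_1$ exchanges. If $\tau_2$ fixed $w$, it would preserve $B$ and, commuting with $\tau_1$, the diameter. Then $\tau_2$ or $\tau_1\tau_2$ would preserve the half-ball $B\cap\Omega$, which the first paragraph excludes. So the stabilizer of $w$ is $\{1,\tau_1\}$. The same argument applies to $\Gamma_2$.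

(b) Let $\phi\in H^1(\Omega)$ be nonzero with mean zero or with $\phi|_{\Gamma_i}=0$. Let $\varepsilon\colon G\to\{\pm1\}$ be the trivial character in the first case, and the character with $\varepsilon(\tau_i)=-1$, $\varepsilon(\tau_{3-i})=1$ in the second. Put $\tilde\phi(\tau w)=\varepsilon(\tau)\phi(w)$ for $w\in\operatorname{int}\Omega$. Along an open side the two adjacent copies of $\Omega$ are exchanged by the reflection fixing the side, so the traces of $\tilde\phi$ from both sides are equal if $\varepsilon$ is $1$ on this reflection, and both are zero otherwise. The corners are removable, so $\tilde\phi\in H^1(M)$. It has mean zero and the same Rayleigh quotient as $\phi$. Hence $\lambda_1(M)\le\lambda_*(\Omega)$.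

Conversely, write a first eigenfunction of $M$ as the sum of its four parts of fixed parities under $\tau_1,\tau_2$. Each part is zero or a first eigenfunction. Let $\psi$ be a nonzero part. Its Rayleigh quotient on $\Omega$ equals that on $M$. If $\psi$ is even under both reflections, then $\int_\Omega\psi=\frac14\int_M\psi=0$; if it is odd under $\tau_i$, it vanishes on $\Gamma_i$. Hence $\lambda_*(\Omega)\le\lambda_1(M)$.
\end{proof}

\section{The Lawson surface and its quarter}\label{sec:lawson}

From now on
\[
N=2k,\qquad \delta=\frac{\pi}{N},\qquad \xi=\xi_{k-1,1}.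
\]
On $\mathbb S^3\subset\mathbb C\times\mathbb R^2$ write $z=z_1+iz_2=ce^{i\theta}$ and $(x,y)=\sqrt{1-c^2}(\cos\varphi,\sin\varphi)$. The angle $\varphi$ is undefined on the great circle $\mathcal C=\{x=y=0\}$ and $\theta$ is undefined on $\{z=0\}$; a condition on an angle counts as satisfied where the angle is undefined. Put
\[
P_j=(e^{2ij\delta},0,0),\qquad p=\big(0,\tfrac1{\sqrt2},\tfrac1{\sqrt2}\big),\qquad u_\beta=\operatorname{Im}(e^{-i\beta}z)=c\sin(\theta-\beta).
\]
Let $R_\beta\colon z\mapsto e^{i\beta}z$ and $\rho_\beta\colon z\mapsto e^{2i\beta}\bar z$, both fixing $x$ and $y$; the map $\rho_\beta$ is the reflection in the great sphere $\{u_\beta=0\}$. Let $\tau_1\colon x\mapsto-x$, $\tau_2\colon y\mapsto-y$, and let $\iota$ exchange $x$ and $y$.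

The sphere is tiled by the cells
\[
T_{j,l}=\{2j\delta\le\theta\le2(j+1)\delta,\ |\varphi-l\pi/2|\le\pi/4\},\qquad j\in\mathbb Z_{N},\ l\in\mathbb Z_4 ,
\]
which are convex tetrahedra bounded by great spheres. An \emph{edge} is one of the arcs $\{\theta=\theta_0,\ \varphi=\varphi_0\}$ with $\theta_0\in2\delta\mathbb Z$ and $\varphi_0\in\frac\pi4+\frac\pi2\mathbb Z$; it is a quarter of a great circle from a point $P_j$ to a point of $\{z=0\}$. Each cell contains four edges, which form its \emph{quadrilateral}. A cell is \emph{even} or \emph{odd} according to the parity of $j+l$. Write $T=T_{0,0}$.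

\begin{theorem}[Lawson \cite{Lawson}; see also \cite{KW}]\label{thm:lawson}
The quadrilateral of $T$ bounds a unique area-minimizing disk $\Sigma$. It is embedded, with $\operatorname{int}\Sigma\subset\operatorname{int}T$. The surface $\xi$ is the union of the images of $\Sigma$ under the group generated by the half-turns about its edges. The set $\xi\cap T_{j,l}$ is a congruent copy of $\Sigma$ if the cell is even, and consists of edges if it is odd.
\end{theorem}

\begin{theorem}[Choe--Soret \cite{CS}]\label{thm:cs}
$\lambda_1(\xi)=2$.
\end{theorem}

We also recall two facts valid for every minimal surface in $\mathbb S^3$. The inclusion $F$ into $\mathbb R^4$ satisfies $\Delta F=2F$ and $|dF|^2=2$. In an isothermal coordinate $v=v_1+iv_2$ this reads $F_{v_1v_1}+F_{v_2v_2}+(|F_{v_1}|^2+|F_{v_2}|^2)F=0$, an analytic elliptic system, so $F$ is real analytic in $v$.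

\subsection{Symmetries}

The half-turns about edges act separately on $\theta$ and on $\varphi$, so they carry cells to cells and quadrilaterals to quadrilaterals. Hence the copy of $\Sigma$ in an even cell is the unique area-minimizing disk bounded by the quadrilateral of that cell, and its interior lies in the interior of the cell. Every edge belongs to an even cell, so $\xi$ is the union of these disks. Consequently, every isometry of $\mathbb S^3$ that acts separately on $\theta$ and $\varphi$, permutes the cells and preserves their parity also preserves $\xi$. This applies to $\tau_1$, $\tau_2$ and to $r_n=\rho_{(2n+1)\delta}$, $h_n=\iota\circ\rho_{2n\delta}$ for $n\in\mathbb Z$: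
\[
\begin{array}{c|c|c|c}
 & \theta\mapsto & \varphi\mapsto & (j,l)\mapsto\\ \hline
\tau_1 & \theta & \pi-\varphi & (j,\,2-l)\\
\tau_2 & \theta & -\varphi & (j,\,-l)\\
r_n & 2(2n+1)\delta-\theta & \varphi & (2n-j,\,l)\\
h_n & 4n\delta-\theta & \pi/2-\varphi & (2n-1-j,\,1-l)
\end{array}
\]

\subsection{The quarter}

\begin{lemma}\label{lem:quarter}
Let $Q=\xi\cap\{x\ge0,\ y\ge0\}$.
\begin{enumerate}
\item[(a)] $\xi\cap\mathcal C=\{P_0,\dots,P_{N-1}\}$, $Q\cap\{z=0\}=\{p\}$, $T_p\xi=\mathbb C\times\{0\}$ and $T_{P_j}\xi=\{0\}\times\mathbb R^2$.
\item[(b)] $Q$ is a $2k$-gon with corners $P_0,\dots,P_{N-1}$, and $p\in\operatorname{int}Q$. On the open side from $P_j$ to $P_{j+1}$ we have $2j\delta<\theta<2(j+1)\delta$. This side lies in $\{y=0\}$ and $\partial_y$ is its normal in $\xi$ if $j$ is even; it lies in $\{x=0\}$ and $\partial_x$ is its normal if $j$ is odd.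
\item[(c)] $(\tau_1,\tau_2,Q)$ is a quartering of $\xi$. The maps $r_n,h_n$ preserve $Q$ and fix $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The interiors of the cells miss $\mathcal C$ and $\{z=0\}$, so $\xi$ meets these circles only in endpoints of edges. This gives the first two claims. The edges from $p$ to $P_0$ and $P_1$ have the directions $(1,0,0)$ and $(e^{2i\delta},0,0)$ at $p$, which are independent as $0<2\delta<\pi$. The edges from $P_j$ to $p$ and $\tau_2p$ have the directions $(0,1,\pm1)/\sqrt2$ at $P_j$.

(b) \emph{Local structure.} By (a), $(x,y)$ is a chart of $\xi$ at $P_j$, in which $Q$ is the quadrant. Let $q\in\xi\cap\{y=0\}$. The plane $T_q\xi$ is invariant under the reflection $\tau_2$, so it contains $\partial_y$ or is orthogonal to it. In the second case $d\tau_2$ is the identity on $T_q\xi$, so the isometry $\tau_2|_\xi$ is the identity, although $\tau_2p\ne p$. Hence $\partial_y\in T_q\xi$, the set $\xi\cap\{y=0\}$ is a smooth curve near $q$, and $\partial_y$ is its normal. The same holds for $x$ and $\tau_1$. So $Q$ is a compact surface with corners exactly at the $P_j$.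

\emph{The fixed arc in $\Sigma$.} In the chart $z$ at $p$ the disk $\Sigma$ is the wedge $0\le\theta\le2\delta$, and in the chart $(x,y)$ at $P_0$ it is the wedge $|y|\le x$; the other two vertices are images of these under $\tau_2$ and $r_0$. So $\Sigma$ is a polygon, and Lemma~\ref{lem:unif} identifies it with $\overline{\mathbb D}$, with $P_0,P_1$ sent to $-1,1$. The involution $\tau_2$ of $\Sigma$ is isometric and acts at $P_0$ by $(x,y)\mapsto(x,-y)$, so it is anticonformal. On $\overline{\mathbb D}$ it becomes $v\mapsto\overline{M(v)}$ with a M\"obius map $M$ fixing $\pm1$, that is, $M(v)=(v+a)/(1+av)$ with $-1<a<1$. As $M$ commutes with conjugation, $M\circ M$ is the identity, which forces $a=0$. Thus $\Sigma\cap\{y=0\}$ corresponds to the diameter $[-1,1]$, and it cuts $\Sigma$ into two half-disks, on whose complements of the diameter $y$ has opposite constant signs. The half-disk $\Sigma\cap\{y\ge0\}$ is a topological triangle whose sides are the edges $pP_0$, $pP_1$ and an arc in $\{y=0\}$ from $P_0$ to $P_1$.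

\emph{Assembling $Q$.} Let $Q_j=Q\cap\{2j\delta\le\theta\le2(j+1)\delta\}$. The odd cell $T_{0,1}$ contributes to $Q_0$ only the edges $pP_0,pP_1$, so $Q_0=\Sigma\cap\{y\ge0\}$. By the table, $Q_j=h_j(Q_{j-1})$. So $Q_j$ is a triangle with vertices $p,P_j,P_{j+1}$, whose third side lies in $\{y=0\}$ or $\{x=0\}$ according to the parity of $j$, because $h_j$ exchanges $x$ and $y$. Off the two edges, the points of $Q_j$ are interior points of a cell, so $2j\delta<\theta<2(j+1)\delta$ there. Hence $Q_{j-1}\cap Q_j$ is the edge $pP_j$, and nonconsecutive triangles meet only in $p$. Their union $Q$ is a closed disk with $p$ in its interior.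

(c) Each orbit of $\langle\tau_1,\tau_2\rangle$ has exactly one point with $x,y\ge0$. The maps $r_n,h_n$ preserve $\xi$ and the set $\{x,y\ge0\}$ and fix $p$.
\end{proof}

Lemma~\ref{lem:parity} and Theorem~\ref{thm:cs} give at once the equality statement of the conjecture.

\begin{corollary}\label{cor:equality}
Every quarter $Q'$ of $\xi$ has $\lambda_*(Q')=2$ and $\mathrm{Area}(Q')\,\lambda_*(Q')=\frac12\mathrm{Area}(\xi)$. In particular $\lambda_1^N(Q)\ge2$ and $2\,\mathrm{Area}(Q)=\frac12\mathrm{Area}(\xi)$.
\end{corollary}

\section{Folding the Clifford torus}\label{sec:square}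

Let $k=2$, so $N=4$ and $\delta=\pi/4$. This section is not used in the proofs.

\subsection*{The quarter} A Clifford torus is the zero set in $\mathbb S^3$ of a quadratic form with eigenvalues $1,1,-1,-1$. Since $\xi$ contains all edges, the form vanishes on the four planes spanned by one of the axes of $z_1,z_2$ and one of the lines $x=\pm y$. So it is a combination of $2z_1z_2$ and $x^2-y^2$ with coefficients $\pm1$. Both functions are positive on $\operatorname{int}T$, which $\xi$ meets, so $\xi=\{2z_1z_2=x^2-y^2\}$. It is parametrized by
\begin{equation}\label{eq:torus}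
z=\tfrac1{\sqrt2}e^{i\pi/4}(\sin a+i\sin b),\qquad x=\tfrac1{\sqrt2}\cos b,\qquad y=\tfrac1{\sqrt2}\cos a,
\end{equation}
with metric $\frac12(da^2+db^2)$. The quarter is the flat square $|a|,|b|\le\pi/2$ with center $p$, and $a=\pi/2$ is the side from $P_0$ to $P_1$. The map $(\sin a,\sin b)$ sends $Q$ homeomorphically onto $[-1,1]^2$, and $\theta-\pi/4$ becomes the polar angle. So the curves $\gamma_\alpha=Q\cap\{\theta=\alpha\}$ are arcs from $p$ to $\partial Q$, and they cut $Q$ into sectors $S[\alpha,\alpha']=Q\cap\{\alpha\le\theta\le\alpha'\}$.

\subsection*{Folding} We build a new disk by letting an angle $t$ run once from $0$ to $2\pi$ and placing at angle $t$ the rotated arc $R_{t-\alpha(t)}\gamma_{\alpha(t)}$, where $\alpha(t)\in[-\delta,\delta]$ is a continuous function with slopes $\pm1$. Where $\alpha'=1$, the angle of rotation is constant and the arcs sweep out a rotated sector of $Q$. Where $\alpha'=-1$, they sweep out a reflected sector, since $R_{t-\alpha}$ agrees with $\rho_{(t+\alpha)/2}$ on $\gamma_\alpha$ and $t+\alpha$ is constant. Where $\alpha$ turns, a sector meets its mirror image along a crease. The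 endpoint of the arc lies in $\{y=0\}$ when $\alpha\ge0$ and in $\{x=0\}$ when $\alpha\le0$, so the corners of the new disk are at the zeros of $\alpha$. The zigzag $0\to\delta\to0\to-\delta\to0\to\cdots$ reproduces $Q$: its turns are at $\pm\delta$, where the mirror $\rho_{\pm\delta}$ is a symmetry of $Q$ and no crease is visible.

Now fix $e\in(0,1)$. Shorten the second side by turning early, $0\to-(1-e)\delta\to0$, and lengthen the first side by an extra excursion, $0\to\delta\to(1-e)\delta\to\delta\to0$. The four sides subtend the angles $2\delta(1+e),2\delta(1-e),2\delta,2\delta$, with sum $2\pi$. Two copies of $S[-\delta,-(1-e)\delta]$ were removed and two copies of $S[(1-e)\delta,\delta]$ were added. These sectors are congruent under $h_0$, so the area is unchanged. There are two creases, which do no harm to $H^1$ trial functions.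

\subsection*{Three lessons} First, it matters at which levels the excursion is inserted. Let $A(\theta)\,d\theta$ be the distribution of the area of $Q$ with respect to $\theta$. In polar coordinates $\sin a+i\sin b=re^{i\psi}$, with $\psi=\theta-\pi/4$, the area form is $\frac12r\,dr\,d\psi/\sqrt{(1-r^2\cos^2\psi)(1-r^2\sin^2\psi)}$. Hence
\[
A(\delta)=\frac12\int_0^1\frac{r\,dr}{\sqrt{1-r^2}}=\frac12,\qquad A(0)=\frac12\int_0^{\sqrt2}\frac{r\,dr}{1-r^2/2}=\infty .
\]
So $A$ is not constant, and the total angle $2\pi$ does not control the area. We shall require that $|\alpha|$ take almost every value in $(0,\delta)$ exactly $2N$ times, as the zigzag does; then no knowledge of $A$ is needed. When several sides share a deficit, the missing levels have to be distributed among them continuously in the angles (Figure~\ref{fig:profile}).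

Second, the folded disks must be parametrized so that their conformal structures are uniformly controlled. The chart $(\sin a,\sin b)$ fails: it stretches the two axes in the ratio $\cos a/\cos b$, which degenerates along the sides. A better parameter along the arcs $\gamma_\alpha$ is needed.

Third, the four angles with sum $2\pi$ are three parameters, for one conformal modulus and two equations for the center of mass. The conformal type of a folded disk is not explicit, so these equations are solved by deformation to a model in which they are.

\section{Polar coordinates on the quarter}\label{sec:polar}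

Let $k\ge2$ be arbitrary again. We need to know that the level sets of $\theta$ cut $Q$ into sectors, and we need a radial coordinate of bounded distortion.

\subsection{Quasiconformal maps}

For $K\ge1$, an orientation-preserving homeomorphism $\Psi$ between plane domains is \emph{$K$-quasiconformal} if it lies in $W^{1,2}_{\mathrm{loc}}$ and $|\bar\partial\Psi|\le\frac{K-1}{K+1}|\partial\Psi|$ a.e.; the inequality says that $d\Psi$ maps circles to ellipses with ratio of axes at most $K$. If $\bar\partial\Psi=\mu\,\partial\Psi$, then $d\Psi=\partial\Psi\,(d\zeta+\mu\,d\bar\zeta)$. So $\Psi$ is a.e.\ conformal from any metric of the form $h=\Lambda|d\zeta+\mu\,d\bar\zeta|^2$, $\Lambda>0$, to the Euclidean metric; we call $\mu$ the \emph{Beltrami coefficient} of $h$. We use the following facts from \cite{Ahlfors,LV}. All maps in them are orientation preserving.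
\begin{enumerate}
\item[(QC1)] For measurable $\mu$ on $\mathbb D$ with $\|\mu\|_\infty<1$ there is a homeomorphism $\Psi$ of $\overline{\mathbb D}$, quasiconformal in $\mathbb D$, with $\bar\partial\Psi=\mu\,\partial\Psi$. It is unique up to postcomposition with a M\"obius automorphism of $\mathbb D$.
\item[(QC2)] If $\sup_n\|\mu_n\|_\infty<1$, $\mu_n\to\mu$ a.e., and $\Psi_n,\Psi$ are the solutions fixing $0$ and $1$, then $\Psi_n\to\Psi$ and $\Psi_n^{-1}\to\Psi^{-1}$ uniformly on $\overline{\mathbb D}$.
\item[(QC3)] Every sequence of $K$-quasiconformal self-homeomorphisms of $\mathbb D$ fixing $0$ has a subsequence converging uniformly on $\overline{\mathbb D}$ to a homeomorphism.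
\item[(QC4)] Quasiconformal maps are differentiable a.e.\ with positive Jacobian, preserve null sets, and satisfy the change of variables formula. Inverses of $K$-quasiconformal maps, and their compositions with conformal maps, are $K$-quasiconformal. Isolated points are removable, and a quasiconformal self-map of $\mathbb D$ extends to a homeomorphism of $\overline{\mathbb D}$.
\end{enumerate}

\subsection{The angle has no critical points}

A critical point of $\theta$ is a critical zero of one of the eigenfunctions $u_\beta$. Such a zero is excluded because $u_\beta$ is a first Neumann eigenfunction on a disk. Apart from the case of equality, this is the only place where Theorem~\ref{thm:cs} enters.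

\begin{lemma}\label{lem:nocrit}
For every $\beta$, the function $u_\beta$ and its differential do not vanish simultaneously in $\operatorname{int}Q$. Consequently $d\theta\ne0$ on $\operatorname{int}Q\setminus\{p\}$.
\end{lemma}

\begin{proof}
Let $u=u_\beta|_Q$. It is not identically zero, since $\sin(-\beta)$ and $\sin(2\delta-\beta)$, its values at $P_0$ and $P_1$, do not both vanish. Test $\Delta u_\beta=2u_\beta$ on $\xi$ with the even extension of $\psi\in H^1(Q)$. As $u_\beta$ is even under $\tau_1,\tau_2$, both sides are four times the integrals over $Q$, so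
\begin{equation}\label{eq:weak}
\int_Q\langle du,d\psi\rangle=2\int_Qu\psi\qquad\text{for all }\psi\in H^1(Q).
\end{equation}
With $\psi=1$ we get $\int_Qu=0$, so $u$ takes both signs.

\emph{Two nodal domains.} Let $O$ be a component of $\{u\ne0\}\cap\operatorname{int}Q$. The function $u1_O$ is locally Lipschitz in $\operatorname{int}Q$ with constant at most $\sup|du|$, because a curve leaving $O$ inside $\operatorname{int}Q$ passes through a zero of $u$. So $u1_O\in H^1(Q)$, and its differential is $1_O\,du$ a.e., since the differential of a Sobolev function vanishes a.e.\ on its zero set. By \eqref{eq:weak}, $\int_O|du|^2=2\int_Ou^2$. If there were three components $O_1,O_2,O_3$, some nonzero combination $\phi$ of $u1_{O_1}$ and $u1_{O_2}$ would have mean zero and Rayleigh quotient $2\le\lambda_1^N(Q)$, by Corollary~\ref{cor:equality}. Then $\phi$ would be a minimizer, hence a solution of $\Delta\phi=2\phi$ in $\operatorname{int}Q$. This equation has analytic coefficients in isothermal coordinates, so $\phi$ would be analytic and zero on $O_3$, hence zero. Thus $O_\pm=\{\pm u>0\}\cap\operatorname{int}Q$ are both connected.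

\emph{No critical zero.} Suppose $u(q)=0$, $du(q)=0$, $q\in\operatorname{int}Q$. In an isothermal coordinate $v$ centered at $q$, the analytic function $u$ vanishes to a finite order $n\ge2$. The equation gives $u_{v_1v_1}+u_{v_2v_2}=O(|v|^n)$, so the Taylor polynomial of degree $n$ is harmonic: $u=\operatorname{Re}(bv^n)+O(|v|^{n+1})$ with $b\ne0$. Hence there are four short radial segments $I_1,\dots,I_4$ from $q$, in this cyclic order, with $u>0$ on $I_1,I_3$ and $u<0$ on $I_2,I_4$, apart from $q$. Join the ends of $I_1$ and $I_3$ by a simple arc in $O_+$; it is compact and avoids a neighborhood of $q$. Follow $I_1$ from $q$ to the last point of the arc on $I_1$, then the arc to its next point on $I_3$, and return along $I_3$. This is a Jordan curve $J\subset O_+\cup\{q\}$ in the open disk $\operatorname{int}Q$. In a small disk $B$ about $q$ it consists of two radii, and the two sectors of $B\setminus J$ contain points of $I_2$ and of $I_4$, respectively. By the Jordan curve theorem $q$ lies in the closure of both components of $\operatorname{int}Q\setminus J$, so the two sectors lie in different components. Then $O_-$,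 which misses $J$, is not connected, a contradiction.

At $q\in\operatorname{int}Q\setminus\{p\}$ we have $c>0$ by Lemma~\ref{lem:quarter}(a). For $\beta=\theta(q)$ the function $u_\beta=c\sin(\theta-\beta)$ vanishes at $q$ and $du_\beta=c\,d\theta$ at $q$. So $d\theta\neq0$ at $q$.
\end{proof}

\subsection{The radial coordinate}

We want a function $s$ whose level curves are orthogonal to those of $\theta$. Then the metric is diagonal in $(s,\theta)$, and reversing the direction of $\theta$ at a fold does not change its form. So we look for an integrating factor of ${*d\theta}$, and $c^2$ is one, because $z_1$ and $z_2$ have the same eigenvalue.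

\begin{lemma}\label{lem:polar}
There are continuous functions $s\colon Q\to[0,1]$ and $\kappa\colon Q\to[K^{-1},K]$, for some $K\ge 1$, such that $X=se^{i\theta}\colon Q\to\overline{\mathbb D}$ is a homeomorphism with $X(p)=0$, $X$ restricts to a diffeomorphism $\operatorname{int}Q\setminus\{p\}\to\mathbb D\setminus\{0\}$, and on this set the metric of $Q$ is
\begin{equation}\label{eq:metric}
g_Q=W\big(\kappa^{-2}ds^2+s^2d\theta^2\big),\qquad W=\big(s|d\theta|\big)^{-2}.
\end{equation}
The functions $s$ and $\kappa$ are invariant under all $r_n$ and $h_n$.
\end{lemma}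

\begin{proof}
Orient $Q$ so that the isometry $dz_p\colon T_pQ\to\mathbb C$ of Lemma~\ref{lem:quarter}(a) preserves orientation, and let $*dv_1=dv_2$, $*dv_2=-dv_1$ in positive isothermal coordinates.

\emph{The potential $\sigma$.} The form $\omega=z_1dz_2-z_2dz_1=c^2d\theta$ is smooth on $Q$. Since $d{*dz_i}=-2z_i\,dv_Q$ and $dz_1\wedge{*dz_2}=dz_2\wedge{*dz_1}$,
\[
d{*\omega}=dz_1\wedge{*dz_2}-dz_2\wedge{*dz_1}+z_1\,d{*dz_2}-z_2\,d{*dz_1}=0 .
\]
So ${*\omega}=d\sigma$ on the disk $Q$. The normal of a side is $\partial_x$ or $\partial_y$, which $\omega$ annihilates; hence $d\sigma$ annihilates the tangent of the side. So $\sigma$ is constant on $\partial Q$, and we normalize $\sigma|_{\partial Q}=0$.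

Choose an isothermal coordinate $v$ at $p$ with $z=v+O(|v|^2)$. Then $\omega=v_1dv_2-v_2dv_1+O(|v|^2)$, so $d\sigma=-v_1dv_1-v_2dv_2+O(|v|^2)$ and
\begin{equation}\label{eq:sigma}
\sigma=\sigma_0-\tfrac12|v|^2+O(|v|^3),\qquad\sigma_0:=\sigma(p).
\end{equation}
Thus $p$ is a strict local maximum. By Lemma~\ref{lem:nocrit}, $|d\sigma|=c^2|d\theta|\ne0$ on $\operatorname{int}Q\setminus\{p\}$, so there is no other interior critical point. The minimum of $\sigma$ is therefore attained only on $\partial Q$, so $\sigma>0$ in $\operatorname{int}Q$, and the maximum is attained only at $p$.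

\emph{The functions $s$ and $\kappa$.} By \eqref{eq:sigma}, the natural radius is $s=\sqrt{1-\sigma/\sigma_0}$. It vanishes only at $p$ and equals $1$ exactly on $\partial Q$. On $\operatorname{int}Q\setminus\{p\}$,
\[
ds=-\frac{c^2}{2\sigma_0s}\,{*d\theta}=-\kappa s\,{*d\theta},\qquad\kappa:=\frac{c^2}{2\sigma_0s^2}.
\]
So $ds\perp d\theta$, $|ds|=\kappa s|d\theta|$, and $ds\wedge d\theta=\kappa s\,d\theta\wedge{*d\theta}$ is positive. The coframe $ds/|ds|$, $d\theta/|d\theta|$ is orthonormal, which is \eqref{eq:metric}. The function $\kappa$ is continuous and positive on $Q\setminus\{p\}$. Near $p$, both $c^2$ and $2\sigma_0s^2$ equal $|v|^2+O(|v|^3)$, so $\kappa$ extends continuously with $\kappa(p)=1$, and $K$ exists by compactness.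

\emph{The map $X$.} It is an orientation-preserving local diffeomorphism $\operatorname{int}Q\setminus\{p\}\to\mathbb D\setminus\{0\}$. It is proper, since the sets $\{\epsilon\le s\le1-\epsilon\}$ are compact and avoid $p$ and $\partial Q$. Hence it is a covering. A small positive circle $|v|=\mathrm{const}$ generates the fundamental group of $\operatorname{int}Q\setminus\{p\}$, and $e^{i\theta}=z/|z|$ winds once along it. So the covering has one sheet, and $X\colon\operatorname{int}Q\to\mathbb D$ is a homeomorphism. The differential of $X$ maps the orthonormal frame dual to the coframe above to orthogonal vectors of lengths $|ds|$ and $s|d\theta|$, with ratio $\kappa$. With $\Phi_Q$ from Lemma~\ref{lem:unif}, the map $X\circ\Phi_Q^{-1}$ is thus $K$-quasiconformal off one point. By (QC4) it is a quasiconformal self-map of $\mathbb D$ and extends to a homeomorphism of $\overline{\mathbb D}$. Since $X\circ\Phi_Q^{-1}$ is continuous on $\overline{\mathbb D}$, it is this extension.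

\emph{Invariance.} Let $\psi$ be $r_n$ or $h_n$. It replaces $z$ by $e^{2i\beta}\bar z$ for some $\beta$, so $\psi^*\omega=-\omega$, as $\omega=\operatorname{Im}(\bar z\,dz)$. It acts on $T_pQ=\mathbb C$ as a reflection, so it reverses the orientation of $Q$, and $\psi^*{*\omega}=-{*\psi^*\omega}={*\omega}$. Hence $\sigma\circ\psi-\sigma$ is constant, and it is zero on $\partial Q$. So $s$, $c$ and $\kappa$ are invariant.
\end{proof}

\begin{example}
For $k=2$, \eqref{eq:torus} gives $\omega=\frac12(\sin a\cos b\,db-\sin b\cos a\,da)$ and ${*\omega}=\frac12d(\cos a\cos b)$. So $\sigma=xy$, $\sigma_0=\frac12$, $s^2=1-2xy$ and $\kappa=(1-x^2-y^2)/(1-2xy)$. Here $\frac12\le\kappa\le1$: the upper bound is $2xy\le x^2+y^2$, and the lower bound says $2x^2+2y^2-2xy\le1$, which holds on $[0,1/\sqrt2]^2$ because a convex function is largest at a vertex.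
\end{example}

We now regard $c,x,y,\kappa,W$ as functions of $(s,\theta)$ through $X^{-1}$, and write $\mathbf F=X^{-1}\colon\overline{\mathbb D}\to Q\subset\mathbb S^3$,
\[
\mathbf F(se^{i\theta})=\big(c(s,\theta)e^{i\theta},\,x(s,\theta),\,y(s,\theta)\big).
\]
The functions $c,x,y,\kappa$ are continuous on $[0,1]\times\mathbb R/2\pi\mathbb Z$, smooth for $0<s<1$ and independent of $\theta$ at $s=0$, where $c=0$. By \eqref{eq:metric} the area form of $Q$ is $J\,ds\,d\theta$ with $J=W\kappa^{-1}s$, and we put $A(\theta)=\int_0^1J(s,\theta)\,ds\in(0,\infty]$. We record three properties.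
\begin{enumerate}
\item[(P1)] $c,x,y,\kappa$ are invariant under $\theta\mapsto2(2n+1)\delta-\theta$ for all $n\in\mathbb Z$.
\item[(P2)] $y(1,\theta)=0$ for $0\le\theta\le\delta$, $x(1,\theta)=0$ for $-\delta\le\theta\le0$, and $c(1,\cdot)\ge c_0$ for some $c_0\in(0,1]$.
\item[(P3)] $A$ is even and $\mathrm{Area}(Q)=2N\int_0^\delta A$.
\end{enumerate}
Property (P1) holds because $r_n$ preserves $s,c,x,y,\kappa$. Property (P2) follows from Lemma~\ref{lem:quarter}: a boundary point is on the side determined by its angle, and $c>0$ on the compact set $\partial Q$. For (P3), the isometries $h_0$ and $r_0$ act by $(s,\theta)\mapsto(s,-\theta)$ and $(s,2\delta-\theta)$ and preserve area, so $J$ and $A$ are invariant under both; these two reflections tile the circle of length $2\pi=2N\delta$ by copies of $[0,\delta]$.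

\section{Folding profiles and trial maps}\label{sec:fold}

Let $\mathcal S=\{\ell\in(0,\infty)^N:\sum_j\ell_j=2\pi\}$, and for $\ell\in\mathcal S$ put $t_1=0$, $t_{j+1}=t_j+\ell_j$. We call $[t_j,t_{j+1}]$ the $j$th \emph{gap}. Let $\ell^\circ=(2\delta,\dots,2\delta)$.

\begin{lemma}\label{lem:profile}
For each $\ell\in\mathcal S$ there is a continuous piecewise linear function $\alpha_\ell\colon\mathbb R/2\pi\mathbb Z\to[-\delta,\delta]$ with slopes $\pm1$ such that:
\begin{enumerate}
\item[(i)] $\alpha_\ell\ge0$ on the $j$th gap for $j$ odd, and $\alpha_\ell\le0$ for $j$ even;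
\item[(ii)] $\int_0^{2\pi}b(\alpha_\ell(t))\,dt=2N\int_0^\delta b$ for every even measurable $b\ge0$;
\item[(iii)] $\ell\mapsto\alpha_\ell$ is continuous in the supremum norm;
\item[(iv)] if $\ell\ne\ell^\circ$, then $\alpha_\ell$ has a strict local extremum whose absolute value lies in $(0,\delta)$; if $\ell=\ell^\circ$, then $c,x,y,\kappa$ take the same values at $(s,\alpha_\ell(t))$ and at $(s,t)$.
\end{enumerate}
\end{lemma}

A gap shorter than $2\delta$ can only afford a peak lower than $\delta$ and misses the levels above it twice. A longer gap has spare time, in which it must cover missing levels by extra excursions. The difficulty is (iii): both the assignment of missing levels to long gaps and the order of the excursions must depend continuously on $\ell$. We fix the assignment by laying the deficits end to end on a segment, laying the excesses end to end on the same segment, and matching what overlaps.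

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.35cm,y=1.35cm]
\draw[->] (-0.2,0) -- (8.4,0) node[right] {$t$};
\draw[dashed,gray] (0,1) -- (8,1);
\draw[dashed,gray] (0,-1) -- (8,-1);
\node[left] at (0,1) {$\delta$};
\node[left] at (0,-1) {$-\delta$};
\draw (0,0) -- (0.75,0.75) -- (1,0.5) -- (1.5,1) -- (2.5,0) -- (3,-0.5) -- (3.5,0) -- (4.5,1) -- (4.75,0.75) -- (5,1) -- (6,0) -- (7,-1) -- (8,0);
\draw[ultra thick] (0.75,0.75) -- (1,0.5) -- (1.25,0.75);
\draw[ultra thick] (4.5,1) -- (4.75,0.75) -- (5,1);
\fill (0,0) circle (1.5pt) node[below] {$t_1$};
\fill (2.5,0) circle (1.5pt) node[below left] {$t_2$};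
\fill (3.5,0) circle (1.5pt) node[below right] {$t_3$};
\fill (6,0) circle (1.5pt) node[below left] {$t_4$};
\fill (8,0) circle (1.5pt) node[above] {$2\pi$};
\end{tikzpicture}
\caption{A folding profile with slopes $\pm1$ for $N=4$ and gaps of lengths $\frac52\delta,\ \delta,\ \frac52\delta,\ 2\delta$. The short second gap misses the absolute values between $\frac12\delta$ and $\delta$. The bold excursions restore them: those from $\frac12\delta$ to $\frac34\delta$ in the first gap, those from $\frac34\delta$ to $\delta$ in the third. Almost every absolute value in $(0,\delta)$ is taken $2N=8$ times.}\label{fig:profile}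
\end{figure}

\begin{proof}
We measure levels in units of $\delta$. Put $\nu_j=\ell_j/2\delta$, so that $\sum_j\nu_j=N$, and
\[
\hat\nu_j=\min(\nu_j,1)>0,\qquad d_j=1-\hat\nu_j,\qquad e_j=\nu_j-\hat\nu_j .
\]
These are the peak, the deficit and the excess of the $j$th gap. Since $e_j-d_j=\nu_j-1$, we have $\sum_jd_j=\sum_je_j$. Let $D_i=\sum_{l\le i}d_l$ and $E_j=\sum_{l\le j}e_l$, so $D_0=E_0=0$ and $D_N=E_N$.

\emph{Assignment.} With $[w]_0^d=\max(0,\min(w,d))$ define
\[
b^-_{ij}=\hat\nu_i+[E_{j-1}-D_{i-1}]_0^{d_i},\qquad b^+_{ij}=\hat\nu_i+[E_j-D_{i-1}]_0^{d_i}.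
\]
The number $b^+_{ij}-b^-_{ij}\ge0$ is the length of $[E_{j-1},E_j]\cap[D_{i-1},D_i]$, and $[b^-_{ij},b^+_{ij}]$ is the range of levels that gap $i$ hands over to gap $j$. For fixed $j$ the lengths add up to $e_j$. For fixed $i$ we have $b^-_{i1}=\hat\nu_i$, $b^+_{ij}=b^-_{i,j+1}$ and $b^+_{iN}=1$, so the intervals $[b^-_{ij},b^+_{ij}]$, $j=1,\dots,N$, tile $[\hat\nu_i,1]$.

\emph{Order.} Call $(i,j)$ \emph{active} if $b^+_{ij}>b^-_{ij}$. Then $e_j>0$, so $\hat\nu_j=1$; and $E_j>D_{i-1}\ge D_m$ for $m<i$, so $b^+_{mj}=1$ for $m<i$. Thus on a long gap all active excursions start from the top level $1$, except possibly the one with the largest $i$. So the excursions can be run in the order of decreasing $i$ during the ascent. For inactive pairs the excursion is empty, and we are free to move its level so that the starting levels are monotone and still continuous in $\ell$. Put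
\[
B^+_{ij}=\min(\hat\nu_j,b^+_{1j},\dots,b^+_{ij}),\qquad B^-_{ij}=B^+_{ij}-(b^+_{ij}-b^-_{ij}).
\]
If $(i,j)$ is active, then $B^\pm_{ij}=b^\pm_{ij}\ge\hat\nu_i>0$; otherwise $B^-_{ij}=B^+_{ij}>0$. Always $0<B^+_{Nj}\le\dots\le B^+_{1j}\le\hat\nu_j\le1$.

\emph{Definition.} On the $j$th gap let $|\alpha_\ell|$ be the function with slopes $\pm1$ such that $|\alpha_\ell|/\delta$ runs successively through the levels
\[
0;\quad B^+_{Nj},B^-_{Nj},B^+_{Nj};\quad\dots;\quad B^+_{1j},B^-_{1j},B^+_{1j};\quad\hat\nu_j;\quad0 .
\]
This is an ascent from $0$ to $\hat\nu_j$, interrupted by excursions from $B^+_{ij}$ down to $B^-_{ij}$ and back, followed by a descent to $0$. It takes the time $\delta(2\hat\nu_j+2e_j)=2\delta\nu_j=\ell_j$, so it fits the gap. Give it the sign in (i). The result is continuous, since it vanishes at all $t_j$.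

(ii) Let $v\in(0,1)$ differ from all the levels above. On gap $j$ the function $|\alpha_\ell|/\delta$ takes the value $v$ exactly $2\cdot1_{\{v<\hat\nu_j\}}+2\sum_i1_{[b^-_{ij},b^+_{ij}]}(v)$ times. Summing over $j$ and using the tiling, the total is $2\#\{j:\hat\nu_j>v\}+2\#\{i:\hat\nu_i<v\}=2N$. On each interval of linearity, the substitution of $|\alpha_\ell(t)|$ for $t$ preserves length, and (ii) follows.

(iii) The list of vertices has a fixed length, their levels are continuous in $\ell$, and so are their times, as the time between consecutive vertices is $\delta$ times the difference of levels. Let $\ell_n\to\ell$. The functions $\alpha_{\ell_n}$ are $1$-Lipschitz and bounded, and every uniform limit of a subsequence is $1$-Lipschitz and passes through the vertices of $\alpha_\ell$. Between consecutive vertices the value changes by exactly the elapsed time, which forces a $1$-Lipschitz function to be linear there. So the limit is $\alpha_\ell$, and the Arzel\`a--Ascoli theorem gives $\alpha_{\ell_n}\to\alpha_\ell$.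

(iv) If $\ell\ne\ell^\circ$, some $\nu_j<1$. Then $e_j=0$, no pair $(i,j)$ is active, and $|\alpha_\ell|$ runs $0\to\delta\nu_j\to0$ on this gap. If $\ell=\ell^\circ$, then $\alpha_\ell(t)=t$ on $[-\delta,\delta]$ and $\alpha_\ell$ is symmetric about every odd multiple of $\delta$. So $\alpha_\ell(t)$ is the image of $t$ under a composition of the reflections in (P1).
\end{proof}

For $\ell\in\mathcal S$ define the \emph{folded map} $F_\ell=(z_\ell,x_\ell,y_\ell)\colon\overline{\mathbb D}\to\mathbb S^3$, and a metric and a function on $\mathbb D\setminus\{0\}$, by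
\begin{gather*}
F_\ell(se^{it})=\big(c(s,\alpha)e^{it},\,x(s,\alpha),\,y(s,\alpha)\big),\\
h_\ell=\kappa(s,\alpha)^{-2}ds^2+s^2dt^2,\qquad\mu_\ell(se^{it})=e^{2it}\,\frac{1-\kappa(s,\alpha)}{1+\kappa(s,\alpha)},\qquad\alpha=\alpha_\ell(t).
\end{gather*}
Let $\mathcal R_\ell\subset\overline{\mathbb D}$ be the union of the finitely many closed radii at whose angles $\alpha_\ell$ changes slope.

\begin{lemma}\label{lem:trial}
\begin{enumerate}
\item[(a)] $F_\ell$ is continuous on $\overline{\mathbb D}$ and locally Lipschitz on $\mathbb D\setminus\{0\}$. On the boundary arc over the $j$th gap, $y_\ell=0$ for $j$ odd and $x_\ell=0$ for $j$ even.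
\item[(b)] $\mu_\ell$ is the Beltrami coefficient of $h_\ell$, and $\|\mu_\ell\|_\infty\le\frac{K-1}{K+1}$.
\item[(c)] Over an interval where $\alpha_\ell'=1$, respectively $\alpha_\ell'=-1$,
\[
F_\ell(se^{it})=R_{t-\alpha}\mathbf F(se^{i\alpha}),\quad\text{respectively}\quad F_\ell(se^{it})=\rho_{(t+\alpha)/2}\mathbf F(se^{i\alpha}),
\]
and the isometry on the right is constant over the interval. On $\mathbb D\setminus\mathcal R_\ell$ the map $F_\ell$ is smooth and $F_\ell^*g_{\mathbb S^3}=W(s,\alpha)\,h_\ell$.
\item[(d)] $\int_{\mathbb D}2W(s,\alpha)\,dv_{h_\ell}=2\,\mathrm{Area}(Q)$.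
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The regularity follows from that of $c,x,y$, since $\alpha_\ell$ is Lipschitz; at $0$ use that $c(0,\cdot)=0$ and $x(0,\cdot),y(0,\cdot)$ are constant. The boundary values follow from Lemma~\ref{lem:profile}(i) and (P2).

(b) For $\zeta=se^{it}$ we have $e^{-it}d\zeta=ds+is\,dt$ and $e^{it}d\bar\zeta=ds-is\,dt$. Hence
\[
\kappa^{-1}ds+is\,dt=\tfrac{\kappa^{-1}+1}2\,e^{-it}d\zeta+\tfrac{\kappa^{-1}-1}2\,e^{it}d\bar\zeta=\tfrac{\kappa^{-1}+1}2\,e^{-it}\big(d\zeta+\mu_\ell\,d\bar\zeta\big),
\]
and $h_\ell$ is the squared modulus of the left side. The bound follows from $K^{-1}\le\kappa\le K$.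

(c) Both $R_{t-\alpha}$ and $\rho_{(t+\alpha)/2}$ send $ce^{i\alpha}$ to $ce^{it}$ and fix $x,y$. The number $t-\alpha$ is constant where $\alpha'=1$, and $t+\alpha$ is constant where $\alpha'=-1$. The pullback formula is \eqref{eq:metric} with $d\theta^2=d\alpha^2=dt^2$; this is where the slopes $\pm1$ are used.

(d) We have $W\,dv_{h_\ell}=J(s,\alpha_\ell(t))\,ds\,dt$. So the integral is $\int_0^{2\pi}2A(\alpha_\ell(t))\,dt=4N\int_0^\delta A=2\,\mathrm{Area}(Q)$ by Lemma~\ref{lem:profile}(ii) and (P3).
\end{proof}

By (c), the integral in (d) is the energy of $F_\ell$ with respect to $h_\ell$. It does not depend on $\ell$.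

\section{Matching conformal type and center of mass}\label{sec:degree}

The folded disk with parameter $\ell$ is, conformally, the disk $(\overline{\mathbb D},h_\ell)$ with marked points $e^{it_j}$. We must choose $\ell$ so that it is conformal to a given disk with marked points and $z_\ell$ has mean zero.

\begin{proposition}\label{prop:match}
Let $w_1,\dots,w_N\in\partial\mathbb D$ be distinct and in positive cyclic order, and let $m$ be a finite nonzero Borel measure on $\overline{\mathbb D}$ without atoms on $\partial\mathbb D$. There are $\ell\in\mathcal S$ and a homeomorphism $f$ of $\overline{\mathbb D}$, quasiconformal in $\mathbb D$ and a.e.\ conformal from the Euclidean metric to $h_\ell$, such that $f(w_j)=e^{it_j(\ell)}$ for all $j$ and $\int z_\ell\circ f\,dm=0$.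
\end{proposition}

The hypothesis on atoms cannot be dropped: if $m$ is a unit mass at $w\in\partial\mathbb D$, the integral is $z_\ell(f(w))$, of modulus at least $c_0$ by (P2).

\begin{proof}
We write the conditions as one equation between spaces of dimension $N-1$ and deform it to a model problem, in which the conformal structure is Euclidean, $z_\ell$ is the identity, and $m$ is the normalized Lebesgue measure $m_0$ on $\mathbb D$, of mass $1$. We use the Brouwer degree $\deg(H,\mathcal U,y)$ of a continuous map $H\colon\overline{\mathcal U}\to\mathbb R^{n}$ on a bounded open set $\mathcal U\subset\mathbb R^n$ at a point $y\notin H(\partial\mathcal U)$. It is invariant under homotopies avoiding $y$ on $\partial\mathcal U$; if it is nonzero, then $y\in H(\mathcal U)$; and it is $\pm1$ if $H$ is injective and $y\in H(\mathcal U)$.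

\emph{The homotopy.} For $\ell\in\mathcal S$ and $\eta\in[0,1]$ let $\Psi=\Psi_{\ell,\eta}$ be the homeomorphism of $\overline{\mathbb D}$ with $\bar\partial\Psi=\eta\mu_\ell\,\partial\Psi$ and $\Psi(e^{it_j})=w_j$ for $j=1,2,3$. By (QC1) it is unique and equals $M\circ\Psi^0$, where $\Psi^0$ is the solution fixing $0$ and $1$ and $M$ is the M\"obius automorphism taking the positively ordered points $\Psi^0(e^{it_j})$ to $w_j$, $j\le3$. If $(\ell_n,\eta_n)\to(\ell,\eta)$, then $\eta_n\mu_{\ell_n}\to\eta\mu_\ell$ pointwise on $\mathbb D\setminus\{0\}$, by continuity of $\kappa$ and Lemma~\ref{lem:profile}(iii). By (QC2) and Lemma~\ref{lem:trial}(b), the maps $\Psi^0$ and their inverses converge uniformly. Then the three points that define $M$ converge to distinct points, so $M$ and $M^{-1}$ converge uniformly. Thus $\Psi_{\ell,\eta}$ and $\Psi_{\ell,\eta}^{-1}$ depend continuously on $(\ell,\eta)$ in the supremum norm.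

Put
\[
m^\eta=\eta m+(1-\eta)m_0,\qquad z_\ell^\eta(se^{it})=\big(\eta\,c(s,\alpha_\ell(t))+(1-\eta)s\big)e^{it},
\]
so that $|z^\eta_\ell|\le1$. Choose the arguments of the $w_j$ increasing in $[\arg w_1,\arg w_1+2\pi)$, let
\[
Y=\{\arg w_3<\vartheta_4<\dots<\vartheta_N<\arg w_1+2\pi\}\subset\mathbb R^{N-3},
\]
and define
\[
H_\eta(\ell)=\Big(\arg\Psi(e^{it_4}),\dots,\arg\Psi(e^{it_N});\ \int z_\ell^\eta\circ\Psi^{-1}\,dm^\eta\Big)\in Y\times\mathbb C .
\]
This is continuous in $(\ell,\eta)$: the integrands converge uniformly, by uniform continuity of $c$, and $m^\eta$ is continuous in total variation. Both $\mathcal S$ and $Y\times\mathbb C$ are open subsets of affine spaces of dimension $N-1$. Let $y_0=(\arg w_4,\dots,\arg w_N;0)$. If $H_1(\ell)=y_0$, then $f=\Psi_{\ell,1}^{-1}$ has all the required properties, by Lemma~\ref{lem:trial}(b) and (QC4).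

\emph{Compactness.} The simplex $\mathcal S$ is open, so we must show that solutions do not escape: the set $Z=\{(\ell,\eta):H_\eta(\ell)=y_0\}$ is compact. Let $(\ell_n,\eta_n)\in Z$ and $f_n=\Psi_{\ell_n,\eta_n}^{-1}$, so $f_n(w_j)=e^{it_j(\ell_n)}$ for all $j$. The maps $f_n$ are uniformly quasiconformal but not normalized at an interior point. So put $a_n=f_n^{-1}(0)$ and $M_n(w)=\frac{w+a_n}{1+\bar a_nw}$. The maps $f_n\circ M_n$ are $K$-quasiconformal and fix $0$. By (QC3), along a subsequence they converge uniformly on $\overline{\mathbb D}$ to a homeomorphism $f_\infty$, while $\eta_n\to\eta$, $a_n\to a\in\overline{\mathbb D}$, and $\ell_n\to\ell$ in the closure of $\mathcal S$.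

If $a\in\mathbb D$, then $M_n^{-1}$ converges uniformly to a M\"obius automorphism, so $f_n$ converges uniformly to a homeomorphism of $\overline{\mathbb D}$. The points $e^{it_j(\ell_n)}=f_n(w_j)$ have distinct limits, so no $\ell_j$ is zero and $\ell\in\mathcal S$. By continuity $(\ell,\eta)\in Z$.

If $a\in\partial\mathbb D$, we show that the center of mass cannot vanish, because almost all mass is pushed to one boundary point, where $|z|\ge c_0$. For $w\in\overline{\mathbb D}\setminus\{a\}$,
\[
M_n^{-1}(w)=\frac{w-a_n}{1-\bar a_nw}\longrightarrow\frac{w-a}{\bar a(a-w)}=-a ,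
\]
so $f_n(w)\to b:=f_\infty(-a)\in\partial\mathbb D$. Write $f_n(w)=s_ne^{it^{(n)}}$, so $s_n\to1$ and $e^{it^{(n)}}\to b$. By uniform continuity of $c$, (P2) and $c_0\le1$,
\[
\eta_n\,c\big(s_n,\alpha_{\ell_n}(t^{(n)})\big)+(1-\eta_n)s_n\ge c_0-o(1).
\]
Hence the functions $\phi_n=\operatorname{Re}(\bar b\,z^{\eta_n}_{\ell_n}\circ f_n)\ge-1$ satisfy $\liminf\phi_n(w)\ge c_0$ for all $w\ne a$. Since $m(\{a\})=m_0(\{a\})=0$, Fatou's lemma applied to $1+\phi_n$ gives $\liminf\int\phi_n\,dm\ge c_0\,m(\overline{\mathbb D})$ and $\liminf\int\phi_n\,dm_0\ge c_0$. So $\int\phi_n\,dm^{\eta_n}>0$ for large $n$, which contradicts $(\ell_n,\eta_n)\in Z$. Only here is the absence of atoms used.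

\emph{The model problem.} For $\eta=0$ the map $\Psi$ is a M\"obius automorphism, $z^0_\ell$ is the identity, and $\int\Psi^{-1}dm_0=\Psi^{-1}(0)$ by the mean value property. We claim that $H_0$ is a bijection from $\mathcal S$ onto $Y\times\mathbb D$. If $H_0(\ell)=(\vartheta;\zeta)$, then $\Psi^{-1}$ is the unique M\"obius automorphism $\mathcal B$ with $\mathcal B(0)=\zeta$ and $\mathcal B(w_1)=1=e^{it_1}$, and
\[
e^{it_j}=\mathcal B(w_j)\quad(j\le3),\qquad e^{it_j}=\mathcal B(e^{i\vartheta_j})\quad(j\ge4).
\]
So $(\vartheta;\zeta)$ determines $\ell$. Conversely, for any $(\vartheta;\zeta)\in Y\times\mathbb D$ these formulas define $N$ points in positive cyclic order starting at $1$, hence some $\ell\in\mathcal S$. For this $\ell$ the map $\mathcal B^{-1}$ sends $e^{it_j}$ to $w_j$ for $j\le3$, so $\Psi_{\ell,0}=\mathcal B^{-1}$ and $H_0(\ell)=(\vartheta;\zeta)$.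

\emph{Conclusion.} Choose an open set $\mathcal U$ with compact closure in $\mathcal S$ that contains the projection of $Z$. Then $y_0\notin H_\eta(\partial\mathcal U)$ for all $\eta$. Since $y_0\in Y\times\mathbb D$, it has a preimage under $H_0$, which lies in $\mathcal U$ by the choice of $\mathcal U$. So $\deg(H_1,\mathcal U,y_0)=\deg(H_0,\mathcal U,y_0)=\pm1$, and $H_1(\ell)=y_0$ has a solution.
\end{proof}

\section{The inequalities}\label{sec:ineq}

\begin{proposition}\label{prop:U}
Let $g$ be a metric on $\Omega=\Omega_k$ and $m$ a finite nonzero atomless Borel measure on $\Omega$. Let $\Phi$ be as in Lemma~\ref{lem:unif}, let $w_1,\dots,w_N$ be the images of the corners in positive order, and let $\ell,f$ be given by Proposition~\ref{prop:match} for these points and the measure $\Phi_*m$. Then $U=F_\ell\circ f\circ\Phi=(z_U,x_U,y_U)$ is continuous with components in $H^1(\Omega)$, it is conformal at almost every point, $\int z_U\,dm=0$, $y_U$ vanishes on one of $\Gamma_1,\Gamma_2$ and $x_U$ on the other, and $E_g(U)=\frac12\mathrm{Area}(\xi)$.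
\end{proposition}

\begin{proof}
The map $U$ is continuous, and $\int z_U\,dm=\int z_\ell\circ f\,d\Phi_*m=0$. The homeomorphism $f\circ\Phi$ maps the sides of $\Omega$, in order, onto the arcs over the gaps, so the boundary values follow from Lemma~\ref{lem:trial}(a).

The map $f$ is continuous and in $W^{1,2}_{\mathrm{loc}}$, and $F_\ell$ is locally Lipschitz on $\mathbb D\setminus\{0\}$. So $F_\ell\circ f\in W^{1,2}_{\mathrm{loc}}(\mathbb D\setminus\{f^{-1}(0)\})$. The closed set $f^{-1}(\mathcal R_\ell\cup\{0\})$ is null by (QC4), and on its complement $F_\ell$ is smooth and the chain rule holds. At almost every point $f^*h_\ell=\Lambda|dw|^2$, where $\Lambda>0$ is the Jacobian of $f$ from Lebesgue measure to $dv_{h_\ell}$. By Lemma~\ref{lem:trial}(c), $(F_\ell\circ f)^*g_{\mathbb S^3}=(W\circ f)\Lambda|dw|^2$ a.e., where $W$ is evaluated at $(s,\alpha_\ell(t))$. So $F_\ell\circ f$ and $U$ are conformal a.e., and the Euclidean energy density of $F_\ell\circ f$ is $2(W\circ f)\Lambda$. By conformal invariance under $\Phi$, change of variables under $f$, Lemma~\ref{lem:trial}(d) and Corollary~\ref{cor:equality},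
\[
E_g(U)=\int_{\mathbb D}2(W\circ f)\Lambda\,dw_1dw_2=\int_{\mathbb D}2W\,dv_{h_\ell}=2\,\mathrm{Area}(Q)=\tfrac12\mathrm{Area}(\xi).
\]
As $U$ is bounded and has finite energy, the exceptional point is removable and $U\in H^1(\Omega)$.
\end{proof}

For $m=dv_g$ the map $U$ is admissible, and \eqref{eq:basic} gives the inequality in Theorem~\ref{thm:main}. By Corollary~\ref{cor:equality} and scaling, equality holds for every metric homothetic to a quarter of $\xi$. This proves the conjecture.

\begin{proof}[Proof of Theorem~\ref{thm:second}(b)]
Let $\lambda=\min\{\lambda_1^N,\lambda_1^{\mathrm{mix}}\}$ and take $U$ from Proposition~\ref{prop:U}. Each real component $\phi$ of $U$ with $\int\phi^2\,dm>0$ belongs to one of the classes in the statement, so $\lambda\int\phi^2\,dm\le\int|d\phi|_g^2\,dv_g$. For these components the numbers $\int\phi^2\,dm$ add up to $m(\Omega_k)$, because $|U|=1$. Hence $\lambda\,m(\Omega_k)\le E_g(U)=\frac12\mathrm{Area}(\xi)$.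
\end{proof}

\section{The case of equality}\label{sec:eq}

Assume equality in Theorem~\ref{thm:main} for $(\Omega,g)$. Let $\lambda=\lambda_*(\Omega,g)>0$ and let $U=F_\ell\circ f\circ\Phi$ be the map of Proposition~\ref{prop:U} for $m=dv_g$. We show that $U$ is smooth, that a smooth $U$ has no crease, so that $\ell=\ell^\circ$, and that $U$ is then a homothety onto $Q$.

\subsection{$U$ is a homothetic immersion}

Equality in \eqref{eq:basic} forces $\int|d\phi|^2=\lambda\int\phi^2$ for each real component $\phi$ of $U$. If $\phi\not\equiv0$, its Rayleigh quotient $\lambda$ is at most the infimum over its class (mean zero for the components of $z_U$, zero on the relevant $\Gamma_i$ for $x_U,y_U$), so $\phi$ is a minimizer there. The first variation gives $\int\langle d\phi,d\psi\rangle=\lambda\int\phi\psi$ for all $\psi\in C_c^\infty(\operatorname{int}\Omega)$; in the mean-zero case vary in the direction of $\psi$ minus its mean and use $\int\phi=0$. The identity is trivial if $\phi\equiv0$. By elliptic regularity $U$ is smooth in $\operatorname{int}\Omega$ and $\Delta_gU=\lambda U$. Then $0=\frac12\Delta_g|U|^2=\langle\Delta_gU,U\rangle-|dU|_g^2$,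 so $|dU|_g^2=\lambda$. Since $U$ is conformal a.e., $U^*g_{\mathbb S^3}$ is a multiple of $g$ with trace $\lambda$:
\begin{equation}\label{eq:homothety}
U^*g_{\mathbb S^3}=\tfrac\lambda2\,g
\end{equation}
a.e., and by continuity everywhere in $\operatorname{int}\Omega$. In particular $U$ is an immersion there.

\subsection{No creases}

Suppose $\ell\ne\ell^\circ$. By Lemma~\ref{lem:profile}(iv), $\alpha_\ell$ has a strict local extremum at some $t_0$ with value $\alpha_0$, $0<|\alpha_0|<\delta$. Along the fold, a sector meets its mirror image. Smoothness of $U$ will force $\xi$ to cross the mirror orthogonally, and then the mirror is a symmetry of $\xi$, which is impossible at this angle.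

Put $R=R_{t_0-\alpha_0}$, $\rho=\rho_{\alpha_0}$ and $V=R^{-1}U$. Near $t_0$, we have $t-\alpha=t_0-\alpha_0$ on the side where $\alpha_\ell'=1$ and $t+\alpha=t_0+\alpha_0$ on the other side. Also $\rho_{(t_0+\alpha_0)/2}=R\rho$, as both send $z$ to $e^{i(t_0+\alpha_0)}\bar z$. By Lemma~\ref{lem:trial}(c), $R^{-1}F_\ell(se^{it})$ equals $\mathbf F(se^{i\alpha})$ on the first side and $\rho\,\mathbf F(se^{i\alpha})$ on the second. Fix $0<s<1$, let $w\in\operatorname{int}\Omega$ be the point with $f(\Phi(w))=se^{it_0}$, and let $q=V(w)=\mathbf F(se^{i\alpha_0})$; note $\rho q=q$. The point $w$ is a limit of points of the two open sets that $f\circ\Phi$ maps to the two sides. On these sets the immersion $V$ takes values in $\xi$ and in $\rho\xi$, respectively, so the image of $dV$ is the tangent plane of $\xi$, respectively $\rho\xi$. By continuity of $dV$, $T_q\xi=dV(T_w\Omega)=T_q(\rho\xi)$.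

Thus the minimal surfaces $\xi$ and $\rho\xi$ both contain the smooth curve $\gamma=\{\mathbf F(se^{i\alpha_0}):0<s<1\}$ and are tangent along it. Near a point of $\gamma$, write both as graphs over a common chart. The two graph functions are analytic, solve the same second-order elliptic equation, and agree to first order along $\gamma$. In coordinates straightening $\gamma$, ellipticity lets us solve the equation for the second derivative transverse to $\gamma$; differentiating repeatedly, we see that all derivatives of the two functions agree along $\gamma$. By analyticity the surfaces coincide near the point. The set of points of $\xi$ that have a neighborhood in $\xi$ contained in $\rho\xi$ is therefore nonempty, and it is open. It is closed: at a limit point the two closed surfaces meet and are tangent, and their analytic graph functions agree on an open set. As $\xi$ is connected, $\xi\subset\rho\xi$, and applying the involution $\rho$ gives $\rho\xi=\xi$.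

It follows that $\rho$ preserves $\xi\cap\mathcal C=\{P_j\}$. Since $\rho P_0=(e^{2i\alpha_0},0,0)$, we get $\alpha_0\in\delta\mathbb Z$, which contradicts $0<|\alpha_0|<\delta$. (At the levels $\pm\delta$ there is no contradiction, since $\rho_{\pm\delta}$ are the symmetries $r_0,r_{-1}$.)

Hence $\ell=\ell^\circ$, and $F_\ell=\mathbf F$ by Lemma~\ref{lem:profile}(iv). So $U$ is the homeomorphism $\chi=X^{-1}\circ f\circ\Phi\colon\Omega\to Q$. It maps the corners to the points $X^{-1}(e^{2i(j-1)\delta})=P_{j-1}$, the corners of $Q$. By \eqref{eq:homothety} it is a bijective local isometry, hence an isometry, from $(\operatorname{int}\Omega,\frac\lambda2g)$ to $(\operatorname{int}Q,g_Q)$.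

\subsection{Smoothness up to the boundary}

Near a boundary point of $\Omega$ and near its image, take charts onto relatively open, convex, bounded subsets of a half-plane or quadrant, so small that $\chi$ maps the first into the second and both metrics extend smoothly to the closures. Both metrics are comparable to the Euclidean metric in the charts and $\chi$ is an isometry, so the first derivatives of $\chi$ are bounded. An isometry preserves the Levi-Civita connection. With the Christoffel symbols $\Gamma$ of $g$ and $\tilde\Gamma$ of $g_Q$, all of whose derivatives are bounded, this reads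
\[
\partial_i\partial_j\chi^a=\Gamma^l_{ij}\,\partial_l\chi^a-\tilde\Gamma^a_{bc}(\chi)\,\partial_i\chi^b\,\partial_j\chi^c .
\]
Differentiating this identity, we bound the derivatives of order $n+2$ by those of order at most $n+1$, so all derivatives are bounded. On a convex set each derivative is then Lipschitz and extends continuously to the boundary. A function on a half-plane or quadrant all of whose derivatives extend continuously is locally the restriction of a smooth function on the plane, so $\chi$ is smooth. The argument is symmetric in $\chi$ and $\chi^{-1}$. Thus $\chi$ is a diffeomorphism of surfaces with corners, and $(\Omega,g)$ is homothetic to $Q$. This completes the proof of Theorem~\ref{thm:main}. \qed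

\subsection{Closed surfaces}

\begin{proof}[Proof of Theorem~\ref{thm:second}(a)]
Let $(\tau_1',\tau_2',\Omega)$ be the quartering of $M$, with group $G'$, and let $G=\langle\tau_1,\tau_2\rangle$ act on $\xi$. By Lemma~\ref{lem:parity}, $\lambda_1(M)\,\mathrm{Area}(M)=4\lambda_*(\Omega)\,\mathrm{Area}(\Omega)$, and Theorem~\ref{thm:main} gives the inequality. If $M$ is homothetic to $\xi$, equality holds by Theorem~\ref{thm:cs}.

Assume equality. Then equality holds in Theorem~\ref{thm:main} for $\Omega$, and after scaling $g$ the map $\chi\colon\Omega\to Q$ constructed above is an isometry. It maps sides to sides and preserves their cyclic arrangement. After possibly exchanging the names of $\tau_1',\tau_2'$, it maps sides fixed by $\tau'_i$ to sides fixed by $\tau_i$. Let $\tau'\mapsto\tau$ be the isomorphism $G'\to G$ with $\tau'_i\mapsto\tau_i$, and put $\tilde\chi(\tau'w)=\tau\chi(w)$ for $w\in\Omega$. Each orbit meets $\Omega$, respectively $Q$, once, and by Lemma~\ref{lem:parity}(a) the stabilizers of $w$ and $\chi(w)$ correspond. So $\tilde\chi\colon M\to\xi$ is a well-defined bijection that is isometric on each of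 the four closed copies of $\Omega$.

A minimizing geodesic segment in $M$ meets each of the finitely many sides of these copies, which are geodesic arcs, in finitely many points and segments, since two geodesics whose intersection points accumulate are tangent and coincide locally. So the segment is cut into finitely many pieces, each lying in one copy, and its image has the same length. Hence $\tilde\chi$ does not increase distances. The same argument applies to $\tilde\chi^{-1}$, so $\tilde\chi$ preserves distances. By the Myers--Steenrod theorem, a distance-preserving bijection of Riemannian manifolds is a smooth isometry.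
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ahlfors} Ahlfors, \emph{Lectures on quasiconformal mappings}.

\bibitem{CS} Choe and Soret, \emph{First eigenvalue of symmetric minimal surfaces in $S^3$}, Indiana Univ. Math. J. 58 (2009).

\bibitem{KW} Kapouleas and Wiygul, \emph{The index and nullity of the Lawson surfaces $\xi_{g,1}$}, Camb. J. Math. 8 (2020).

\bibitem{KMS} Mikhail Karpukhin, Peter McGrath, Daniel Stern, \emph{Large topology asymptotics for spectrally extremal minimal surfaces in $\mathbb{B}^3$ and $\mathbb{S}^3$}, arXiv:2502.10225 (2025).

\bibitem{Lawson} Lawson, \emph{Complete minimal surfaces in $S^3$}, Ann. of Math. 92 (1970).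

\bibitem{LV} Lehto and Virtanen, \emph{Quasiconformal mappings in the plane}.

\end{thebibliography}
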